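# A first countable Tychonov space with spread $\aleph_\omega$ and density $\aleph_{\omega+1}$

## 1. Final segments of $\omega_2$

Give the ordinal $\omega_2$ the topology whose nonempty open sets are the final segments $[\alpha,\omega_2)=\{\beta:\alpha\le\beta<\omega_2\}$. (A union of final segments is a final segment, so this is a topology.) Let us compute two numbers for this space.

How small can a dense set be? A set $A$ with $|A|\le\omega_1$ is bounded in $\omega_2$, say $A\subset\gamma$, and then $[\gamma,\omega_2)$ is a nonempty open set missing $A$. So no set of size $\le\omega_1$ is dense, and the least size of a dense set is $\omega_2$.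

How large can a discrete subspace be? Take two points $\alpha<\beta$. Every open set containing $\alpha$ contains $\beta$. So $\alpha$ cannot be isolated in $\{\alpha,\beta\}$, and discrete subspaces have at most one point.

The space is also first countable: $[\alpha,\omega_2)$ is the least neighborhood of $\alpha$. So a first countable space can be very hard to fill densely and yet contain no large discrete set. But this space is not even $T_1$: the point $\alpha$ cannot be separated from a larger point. What happens if we insist on decent separation?

For a topological space $X$ let $d(X)$, the density, be the least cardinality of a dense subset, and let $s(X)$, the spread, be the supremum of the cardinalities of discrete subspaces. The following problem comes from Istvan Juhasz, Lajos Soukup and Zoltan Szentmiklossy, "First countable spaces without point-countable $\pi$-base", arXiv:math/0703728 (2007): does ZFC alone prove that there is a first countable Tychonov space $X$ with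
$$s(X)<d(X)\quad\text{and}\quad d(X)\ge\omega_2\,?$$

The title of that paper explains the interest. A $\pi$-base of $X$ is a family $\mathcal B$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal B$. The order $ord(\mathcal B)$ of a family is the supremum, over all points $x$, of $|\{B\in\mathcal B:x\in B\}|$; the family is point-countable if its order is at most $\omega$.

**Known Fact.** If $X$ has a $\pi$-base $\mathcal B$ with $ord(\mathcal B)^+<d(X)$, then $X$ has a discrete subspace $D$ with $|D|\ge d(X)$.

Hence a space with $s(X)<d(X)$ and $d(X)\ge\omega_2$ has no point-countable $\pi$-base, since $\omega^+=\omega_1<d(X)$. In the example, a $\pi$-base is a family $\{[\alpha,\omega_2):\alpha\in C\}$ with $C$ unbounded in $\omega_2$, and the point $\beta$ lies in $|C\cap(\beta+1)|$ of its members. Since $C$ has order type $\omega_2$, some $\beta$ lies in $\omega_1$ members, so the order is $\omega_1$, as the fact predicts. The fact also rules out the most familiar first countable spaces. A metrizable space has a $\sigma$-discrete base by Bing's theorem, each point lies in at most one member of each discrete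 family, and so such a base is point-countable. No metrizable space can answer the question.

The answer is nevertheless yes.

## 2. Vocabulary and statements

A space is zero-dimensional if it has a base of clopen sets; a zero-dimensional Hausdorff space is Tychonov. The cellularity $c(X)$ is the supremum of the cardinalities of families of pairwise disjoint nonempty open sets. The number $hL(X)$ is the supremum of the Lindelöf degrees of the subspaces of $X$, where the Lindelöf degree of $Z$ is the least infinite cardinal $\nu$ such that every open cover of $Z$ has a subcover of size at most $\nu$.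

**Right-separated.** A subspace $Y$ is right-separated if it can be enumerated injectively as $\{y_\xi:\xi<\delta\}$, for some ordinal $\delta$, so that each $y_\xi$ has an open neighborhood $U_\xi$ in $X$ with $U_\xi\cap Y\subset\{y_\eta:\eta\le\xi\}$.

For example, the ordinal $\omega_1$ with the order topology is right-separated by its own order, since $[0,\xi]$ is open. A discrete subspace is right-separated by any enumeration.

We need two small facts for an infinite cardinal $\lambda$. First, if $X$ has no right-separated subspace of size $\lambda^+$, then $hL(X)\le\lambda$. Indeed, if some $Z\subset X$ has an open cover $\mathcal U$ with no subcover of size $\le\lambda$, choose by recursion on $\xi<\lambda^+$ a point $y_\xi\in Z\setminus\bigcup_{\eta<\xi}U_\eta$ and $U_\xi\in\mathcal U$ with $y_\xi\in U_\xi$. Later points avoid $U_\xi$, so $\{y_\xi:\xi<\lambda^+\}$ is right-separated. Second,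
$$c(X)\le s(X)\le hL(X)\quad\text{whenever } s(X)\ge\omega, \tag{1}$$
and a space with $hL(X)\le\lambda$ has $s(X)\le\lambda$. One point from each member of a disjoint open family gives a discrete subspace. If $D$ is an infinite discrete subspace, the cover of $D$ by its singletons has no proper subcover, so the Lindelöf degree of $D$ is $|D|$.

For functions $f,g$ from $\omega$ to the ordinals, $f\le g$ means $f(n)\le g(n)$ for all $n$, while $f<^*g$ and $f\le^*g$ mean that $f(n)<g(n)$, respectively $f(n)\le g(n)$, for all but finitely many $n$. The two kinds of comparison differ. For $f=(5,0,1,2,3,\dots)$ and $g=(0,1,2,3,4,\dots)$ we have $f<^*g$, but neither $f\le g$ nor $g\le f$. What does hold is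
$$f<^*g\ \Longrightarrow\ g\not\le f. \tag{2}$$

The set-theoretic input is one theorem of Shelah, from S. Shelah, *Cardinal Arithmetic*, Oxford 1994, Ch. II; see also Abraham–Magidor, "Cardinal Arithmetic", *Handbook of Set Theory*, §2.

**Shelah's theorem.** If $\mu$ is singular with $\mathrm{cf}\,\mu=\omega$, there are infinite regular cardinals $\kappa_0<\kappa_1<\cdots$ with supremum $\mu$ and a sequence $\langle f_\alpha:\alpha<\mu^+\rangle$ in $\prod_n\kappa_n$ that is strictly $<^*$-increasing and cofinal: every $g\in\prod_n\kappa_n$ satisfies $g<^*f_\alpha$ for some $\alpha$.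

One says that $\prod_n\kappa_n$ modulo finite has true cofinality $\mu^+$. For a feeling of the definition: no sequence of length $\omega$ could be cofinal in this way, because for $f_0,f_1,\ldots\in\prod_n\kappa_n$ the function $g(n)=\max_{i\le n}f_i(n)$ satisfies $f_i\le^* g$ for every $i$, so $g<^*f_i$ for no $i$.

Here are the results.

**Theorem 1 (ZFC).** Let $\mu$ be any singular cardinal of countable cofinality (e.g. $\mu=\aleph_\omega$). There is a first countable, zero-dimensional Hausdorff space $X$ with $|X|=\mu^+$ such that

1. $d(Y)=\mu^+$ for every subspace $Y\subset X$ with $|Y|=\mu^+$; in particular $d(X)=\mu^+$;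
2. $s(X)\le\mu$; more strongly, $X$ has no right-separated subspace of size $\mu^+$, i.e. $hL(X)\le\mu$;
3. $c(X)=s(X)=hL(X)=\mu$;
4. $X$ has a base of order $\le\mu$, and every $\pi$-base of $X$ has order $\ge\mu$.

With $\mu=\aleph_\omega$ we get $s(X)=\aleph_\omega<\aleph_{\omega+1}=d(X)=|X|$, and $\aleph_{\omega+1}\ge\omega_2$. So ZFC proves the existence of the space asked for.

**Proposition 2.** ZFC cannot improve the gap $d(X)=s(X)^+$: under GCH, every infinite first countable Hausdorff space satisfies $d(X)\le s(X)^+$.

Let $\mathfrak b$ denote the least size of a family in $\omega^\omega$ that is unbounded with respect to $\le^*$. It is regular and uncountable.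

**Proposition 3.** If $\mathfrak b=\lambda^+$, there is a first countable zero-dimensional Hausdorff space $X$ with $s(X)\le hL(X)\le\lambda<\lambda^+=d(X)=|X|$. So if $\mathfrak b=\omega_2$ (which is consistent with ZFC, e.g. it follows from MA $+\ \mathfrak c=\omega_2$), the least permitted value $d(X)=\omega_2$ is attained.

## 3. Well-order plus stems: Hausdorff, but never regular

Let us try to repair the space of Section 1. Its neighborhoods were "everything from $\alpha$ on"; to separate points, we attach to each $\alpha$ a sequence and let neighborhoods also remember finitely many coordinates.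

Let $\mu$ be singular of cofinality $\omega$, and let $\kappa_0<\kappa_1<\cdots$ be infinite regular cardinals with supremum $\mu$. By König's theorem $|\prod_n\kappa_n|>\mu$, so we can choose distinct points $x_\alpha\in\prod_n\kappa_n$ for $\alpha<\mu^+$. Put
$$U(\alpha,n)=\{x_\beta:\ \beta\ge\alpha,\ x_\beta\restriction n=x_\alpha\restriction n\}.$$
If $x_\gamma\in U(\alpha,n)\cap U(\beta,m)$, then $U(\gamma,\max(n,m))\subset U(\alpha,n)\cap U(\beta,m)$. So these sets form a base of a topology. If $x_\alpha\in U(\beta,m)$ then $U(\alpha,m)\subset U(\beta,m)$, so $\{U(\alpha,n):n<\omega\}$ is a neighborhood base at $x_\alpha$. If $x_\alpha(k)\ne x_\beta(k)$, then $U(\alpha,k+1)\cap U(\beta,k+1)=\emptyset$. The space is first countable and Hausdorff.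

Its density is $\mu^+$, as in Section 1: a set of at most $\mu$ points lies in $\{x_\beta:\beta<\gamma\}$ for some $\gamma<\mu^+$, and misses $U(\gamma,0)$. Its spread is at most $\mu$, by a pigeonhole. Let $T$ be the set of all finite initial segments of the $x_\alpha$. There are at most $\mu$ of them, since $|\prod_{i<n}\kappa_i|<\mu$ for each $n$. If $D$ is a set of $\mu^+$ indices and $U(\alpha,n_\alpha)$ isolates $x_\alpha$ in $\{x_\beta:\beta\in D\}$, then for two indices $\alpha<\beta$ in $D$ the pairs $(n_\alpha,x_\alpha\restriction n_\alpha)$ and $(n_\beta,x_\beta\restriction n_\beta)$ coincide, and so $x_\beta\in U(\alpha,n_\alpha)$, a contradiction.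

So a first countable Hausdorff example is easy. The trouble is the word Tychonov.

**Claim.** The space just built is not regular, whatever the choice of the points $x_\alpha$.

*Proof.* We look for a point $x_\gamma$ such that the closure of every neighborhood of it sticks out of $U(\gamma,0)$. Call $t\in T$ small if at most $\mu$ of the points $x_\alpha$ extend $t$. Let $N$ be the set of $\alpha$ such that $x_\alpha$ extends a small $t$; then $|N|\le\mu\cdot\mu=\mu$. Let $M=\mu^+\setminus N$. Every initial segment of an $x_\alpha$ with $\alpha\in M$ is extended by $\mu^+$ many points. For each $t\in T$ that is an initial segment of some $x_\alpha$ with $\alpha\in M$, choose one such $\alpha_t\in M$. Choose $\gamma\in M$ larger than all the $\alpha_t$.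

Let $n<\omega$ and put $\alpha=\alpha_t$ for $t=x_\gamma\restriction n$. Then $\alpha<\gamma$ and $x_\alpha\restriction n=x_\gamma\restriction n$. Let $m\ge n$. Since $\mu^+$ many points extend $x_\alpha\restriction m$, there is $\beta\ge\gamma$ with $x_\beta\restriction m=x_\alpha\restriction m$. Then $x_\beta\in U(\alpha,m)$, and $x_\beta\restriction n=x_\gamma\restriction n$ gives $x_\beta\in U(\gamma,n)$. So $x_\alpha$ is in the closure of $U(\gamma,n)$, but $x_\alpha\notin U(\gamma,0)$ because $\alpha<\gamma$. As $n$ was arbitrary, no neighborhood of $x_\gamma$ has its closure inside $U(\gamma,0)$. $\square$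

The reason is visible in the proof. That $\alpha<\gamma$ cannot be seen from finitely many coordinates of $x_\alpha$, so points close to $x_\alpha$ may have index above $\gamma$. We want a different ordering of the points, one whose failure is always witnessed by a single coordinate, and which still refines the well-order of indices. The coordinatewise order $f\le g$ has the first property: if $f\not\le g$, then $g(k)<f(k)$ for one $k$. By (2) it has the second one, provided the points form a $<^*$-increasing sequence. The price is that the easy pigeonhole for the spread is gone.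

## 4. Cones over a $<^*$-increasing sequence

For the rest of the notes let $\theta=\lambda^+$ be a successor cardinal, $\lambda$ infinite, and let $\langle f_\alpha:\alpha<\theta\rangle$ be a strictly $<^*$-increasing sequence of functions from $\omega$ to the ordinals. Let $X=\{f_\alpha:\alpha<\theta\}$. The $f_\alpha$ are distinct, so $|X|=\theta$. For $f\in X$ and $n<\omega$ put
$$[f,n]=\{g\in X:\ g\restriction n=f\restriction n\ \text{ and }\ f\le g\}.$$
In Theorem 1 we take $\theta=\mu^+$ and Shelah's sequence; in Proposition 3, $\theta=\mathfrak b$ and a sequence in $\omega^\omega$.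

**Lemma 4.** The sets $[f,n]$ form a base of a first countable, zero-dimensional Hausdorff topology on $X$, in which $\{[f,n]:n<\omega\}$ is a neighborhood base at $f$.

*Proof.* **Step 1: they form a base.** They cover $X$, since $f\in[f,0]$. Let $h\in[f,n]\cap[g,m]$ and $p\in[h,\max(n,m)]$. Then $p\restriction n=h\restriction n=f\restriction n$ and $p\ge h\ge f$, so $p\in[f,n]$; likewise $p\in[g,m]$. Thus $[h,\max(n,m)]\subset[f,n]\cap[g,m]$.

**Step 2: first countability.** If $f\in[g,m]$, then $[f,m]\subset[g,m]$ by the same computation. So every neighborhood of $f$ contains some $[f,m]$.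

**Step 3: Hausdorff.** If $f\ne g$, say $f(k)\ne g(k)$, then all members of $[f,k+1]$ have the value $f(k)$ at $k$ and all members of $[g,k+1]$ have the value $g(k)$. So $[f,k+1]\cap[g,k+1]=\emptyset$.

**Step 4: each $[f,n]$ is closed.** Let $g\notin[f,n]$. If $g\restriction n\ne f\restriction n$, then $[g,n]\cap[f,n]=\emptyset$. Otherwise $f\not\le g$, so $g(k)<f(k)$ for some $k$. Every member of $[g,k+1]$ has the value $g(k)<f(k)$ at $k$, so it is not $\ge f$, and $[g,k+1]\cap[f,n]=\emptyset$. $\square$

Step 4 is where the attempt of Section 3 broke down, and where the coordinatewise order repairs it.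

**Lemma 5.** For every $\gamma<\theta$,
$$[f_\gamma,0]\subset\{f_\delta:\delta\ge\gamma\}. \tag{3}$$
Every $Y\subset X$ with $|Y|=\theta$ has $d(Y)=\theta$. In particular $d(X)=\theta=|X|$.

*Proof.* If $\beta<\gamma$, then $f_\beta<^*f_\gamma$, so $f_\gamma\not\le f_\beta$ by (2), and $f_\beta\notin[f_\gamma,0]$. This is (3). For the density of $Y$, let $A\subset Y$ with $|A|\le\lambda$. Since $\theta$ is regular, $A\subset\{f_\beta:\beta<\gamma'\}$ for some $\gamma'<\theta$. As $|Y|=\theta$, there is $\gamma\ge\gamma'$ with $f_\gamma\in Y$. By (3), $[f_\gamma,0]\cap Y$ is open in $Y$, contains $f_\gamma$, and misses $A$. So no subset of $Y$ of size $\le\lambda$ is dense in $Y$, and $d(Y)\le|Y|=\theta$. $\square$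

Half of the problem is done. Next we reduce the other half to a statement about functions:

$$\text{For every } D\subset\theta \text{ with } |D|=\theta \text{ and every } n_0<\omega \text{ there are } \alpha<\beta \text{ in } D \text{ with } f_\beta\in[f_\alpha,n_0]. \tag{4}$$

**Lemma 6.** If (4) holds, then $X$ has no right-separated subspace of size $\theta=\lambda^+$. Hence $s(X)\le hL(X)\le\lambda$ when $s(X)$ is infinite, and in any case $s(X)\le\lambda$.

*Proof.* Suppose there is one. An initial part of its enumeration has order type $\theta$ and is right-separated too, so let $Y=\{y_\xi:\xi<\theta\}$ be enumerated injectively with open $U_\xi\ni y_\xi$ and $U_\xi\cap Y\subset\{y_\eta:\eta\le\xi\}$. Write $y_\xi=f_{\alpha(\xi)}$, and choose $n_\xi$ with $[y_\xi,n_\xi]\subset U_\xi$.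

We first line up the two orders. The map $\xi\mapsto\alpha(\xi)$ is injective, so we can choose recursively $\theta$ many indices $\xi$, each larger than the earlier ones and with $\alpha(\xi)$ larger than the earlier values: at each stage fewer than $\theta$ values of $\xi$ are forbidden. Since $\theta$ is regular and uncountable, $n_\xi$ takes one value $n_0$ on a set $I$ of $\theta$ many of these indices. So $\alpha$ is strictly increasing on $I$.

Apply (4) to $D=\{\alpha(\xi):\xi\in I\}$ and $n_0$. We get $\alpha(\xi)<\alpha(\eta)$ with $\xi,\eta\in I$ and $y_\eta\in[y_\xi,n_0]\subset U_\xi$. As $\alpha$ is increasing on $I$, $\xi<\eta$. This contradicts $U_\xi\cap Y\subset\{y_\zeta:\zeta\le\xi\}$. The consequences for $hL$ and $s$ were shown in Section 2. $\square$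

## 5. Finding a comparable pair in every large set

It remains to prove (4) for Shelah's sequence. The obvious try is the pigeonhole of Section 3: find $\theta$ many $\alpha\in D$ with the same $f_\alpha\restriction n_0$, and take any two, $\alpha<\beta$. They agree below $n_0$ and $f_\alpha<^*f_\beta$, but $f_\alpha\le f_\beta$ may fail at finitely many coordinates from $n_0$ on. This does happen. For $i\le N$ let $h_i(0)=N-i$ and $h_i(n)=i$ for $n\ge1$. Then $h_i<^*h_j$ for $i<j$, but $h_i(0)>h_j(0)$, so these $N+1$ functions are pairwise $\le$-incomparable, and with neighborhoods $[h_i,0]$ they form a discrete space.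

A second try lets the stem get longer. Choose for each stem $t$ occurring in $D$ a witness $\alpha_t\in D$ with $t\subset f_{\alpha_t}$. Take $\beta\in D$ above all the $\alpha_t$. For each $n$, the function $f_\beta$ agrees below $n$ with the witness for $t=f_\beta\restriction n$, and it dominates this witness from some coordinate $k$ on. If $k\le n$ we are done. But $k$ depends on the witness, and the witness depends on $n$. Increasing $n$ to $k$ changes the witness, and $k$ changes with it.

To break the circle, dominate all witnesses by a single function $g$. This seems impossible, as there may be $\mu$ many witnesses while only $\kappa_j$ is available at coordinate $j$. But a witness for $t$ is needed only at coordinates $j\ge|t|$, since below $|t|$ it agrees with $f_\beta$ anyway. So at coordinate $j$ only the stems of length at most $j$ matter, and they are fewer than $\kappa_j$.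

For $E\subset\mu^+$ let $T_E=\{f_\beta\restriction n:\beta\in E,\ n<\omega\}$. For each $n$,
$$|\{t\in T_E:|t|=n\}|\le\Bigl|\prod_{i<n}\kappa_i\Bigr|<\kappa_n, \tag{5}$$
because the product is $1$ for $n=0$ and $\kappa_{n-1}$ for $n\ge1$. Hence $|T_E|\le\mu$.

**Lemma 7.** Let $\kappa_n$ and $\langle f_\alpha:\alpha<\mu^+\rangle$ be as in Shelah's theorem. Then (4) holds with $\theta=\mu^+$.

*Proof.* Let $D\subset\mu^+$, $|D|=\mu^+$, $n_0<\omega$.

**Step 1: choose witnesses.** For each $t\in T_D$ choose $\alpha_t\in D$ with $t\subset f_{\alpha_t}$. Since $|T_D|\le\mu$, there is $\gamma<\mu^+$ with $\alpha_t<\gamma$ for all $t\in T_D$.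

**Step 2: bound them where they matter.** For $j<\omega$ put
$$g(j)=\sup\{f_{\alpha_t}(j):\ t\in T_D,\ |t|\le j\}.$$
By (5) this is a supremum of fewer than $\kappa_j$ ordinals below $\kappa_j$: there are fewer than $\kappa_i\le\kappa_j$ stems of each length $i\le j$, and $j+1$ lengths. As $\kappa_j$ is regular, $g(j)<\kappa_j$. So $g\in\prod_n\kappa_n$.

**Step 3: choose $\beta$, then the stem.** By cofinality, $g<^*f_\delta$ for some $\delta<\mu^+$. As $D$ is unbounded in $\mu^+$, there is $\beta\in D$ with $\beta>\gamma$ and $\beta\ge\delta$, and then $g<^*f_\beta$. Choose $n\ge n_0$ with $g(j)\le f_\beta(j)$ for all $j\ge n$. Let $t=f_\beta\restriction n\in T_D$ and $\alpha=\alpha_t$.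

**Step 4: check.** For $j<n$, $f_\alpha(j)=t(j)=f_\beta(j)$. For $j\ge n=|t|$, $f_\alpha(j)\le g(j)\le f_\beta(j)$. So $f_\alpha\le f_\beta$ and they agree below $n\ge n_0$, that is, $f_\beta\in[f_\alpha,n]\subset[f_\alpha,n_0]$. Finally $\alpha<\gamma<\beta$. $\square$

Lemmas 4, 5, 6 and 7 with $\theta=\mu^+$ show that $X$ is first countable, zero-dimensional and Hausdorff, and they give items 1 and 2 of Theorem 1 (the bound $hL(X)\le\mu$ is the first small fact of Section 2). In particular $s(X)\le\mu<\mu^+=d(X)$, and $\mu=\aleph_\omega$ answers the question affirmatively.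

## 6. Cellularity, and the order of bases and $\pi$-bases

We finish items 3 and 4 of Theorem 1. Here $X$ is the space of Shelah's sequence.

**Item 3.** By (1) and item 2 it suffices to show $c(X)\ge\mu$; this also makes $s(X)$ infinite. We look for coordinates at which many values occur. Suppose that for infinitely many $n$ there were $b_n<\kappa_n$ with $f_\alpha(n)\le b_n$ for all $\alpha$. Put $g(n)=b_n$ for these $n$ and $g(n)=0$ for the others. Then $g\in\prod_n\kappa_n$, and $g<^*f_\alpha$ fails for every $\alpha$, contradicting cofinality. So for all large $n$ the set $\{f_\alpha(n):\alpha<\mu^+\}$ is unbounded in the regular cardinal $\kappa_n$, and therefore has size $\kappa_n$. For such $n$, choose $\kappa_n$ many $f_\alpha$ with different values at $n$. Their neighborhoods $[f_\alpha,n+1]$ are pairwise disjoint. So $c(X)\ge\kappa_n$ for all large $n$, and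
$$\mu\le c(X)\le s(X)\le hL(X)\le\mu.$$

**Item 4, the base.** If $f_\beta\in[f_\alpha,n]$, then $\alpha\le\beta$ by (3). So $f_\beta$ lies in at most $|\beta+1|\cdot\omega\le\mu$ members of the base $\{[f_\alpha,n]:\alpha<\mu^+,\ n<\omega\}$.

**Item 4, $\pi$-bases.** Let $\mathcal B$ be a $\pi$-base with $ord(\mathcal B)<\mu$. Since $\mu$ is a limit cardinal, $ord(\mathcal B)^+<\mu<\mu^+=d(X)$. By the Known Fact $X$ has a discrete subspace of size $\ge\mu^+$, contradicting item 2. This finishes the proof of Theorem 1.

The Known Fact was used here only with $d(X)=\mu^+$ regular, and in that case it has a short proof, which we include. Let $\kappa=d(X)$ be regular, let $\tau$ be an infinite cardinal with $\tau^+<\kappa$, and let $\mathcal B$ be a $\pi$-base with $ord(\mathcal B)\le\tau$. (In the application take $\tau=\max(ord(\mathcal B),\omega)<\mu$.) One point from each member of $\mathcal B$ gives a dense set, so $|\mathcal B|\ge\kappa$. Choose distinct $B_i\in\mathcal B$ for $i<\kappa$, points $x_i\in B_i$, and let $F(i)=\{j<\kappa:\ j\ne i,\ x_i\in B_j\}$. Then $|F(i)|\le\tau$. It is enough to find $J\subset\kappa$ of size $\kappa$ with $j\notin F(i)$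 for all $i\ne j$ in $J$: then $B_i\cap\{x_j:j\in J\}=\{x_i\}$ for $i\in J$, so these points are distinct and form a discrete subspace.

The set $S=\{\delta<\kappa:\mathrm{cf}\,\delta=\tau^+\}$ is stationary in $\kappa$. For $\delta\in S$, the set $F(\delta)\cap\delta$ has size $\le\tau<\mathrm{cf}\,\delta$, so it is bounded in $\delta$. By Fodor's lemma there are a stationary $S'\subset S$ and $\varepsilon<\kappa$ with $F(\delta)\cap\delta\subset\varepsilon$ for all $\delta\in S'$. Choose recursively $\delta_i\in S'$, $i<\kappa$, with $\delta_i\ge\varepsilon$, $\delta_i>\delta_j$ and $\delta_i>\sup F(\delta_j)$ for all $j<i$; this is possible because $\kappa$ is regular. For $j<i$ we have $\delta_i\notin F(\delta_j)$ by the last requirement, and $\delta_j\notin F(\delta_i)$ because $\delta_j\ge\varepsilon$ and $F(\delta_i)\cap\delta_i\subset\varepsilon$. So $J=\{\delta_i:i<\kappa\}$ is as required.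

## 7. Climbing the tree of stems

Step 2 of Lemma 7 needs fewer than $\kappa_j$ stems of length at most $j$. For sequences in $\omega^\omega$, as in Proposition 3, there can be infinitely many stems of one length, and a supremum of infinitely many natural numbers need not be a natural number. Here is a second proof of (4) for Shelah's sequence that meets the difficulty of Section 5 in another way: with $n$ and $k$ already fixed, it builds $\beta$ so that $f_\beta$ is large between $n$ and $k$. In Section 9 a shorter climb of this kind works in $\omega^\omega$.

The tool is a part of the tree of stems in which one can always step up as high as one likes. For a node $t$ write $t^\frown\xi$ for its extension by the value $\xi$.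

**Lemma 8.** Let $E\subset\mu^+$, $|E|=\mu^+$, $m<\omega$. There is $G\subset T_E$ containing an element of length $\ge m$ such that for every $t\in G$ the set $\{\xi<\kappa_{|t|}:t^\frown\xi\in G\}$ is unbounded in $\kappa_{|t|}$.

*Proof.* **Step 1: rank the nodes from which climbing gets stuck.** By recursion on ordinals $\rho$, say that $t\in T_E$ has rank $\rho$ if it has no rank $<\rho$ and the set
$$\{\xi<\kappa_{|t|}:\ t^\frown\xi\in T_E \text{ and } t^\frown\xi \text{ does not have a rank}<\rho\}$$
is bounded in $\kappa_{|t|}$. For example, $t$ has rank $0$ exactly when its immediate successors in $T_E$ take only boundedly many values at $|t|$. Let $G$ be the set of nodes with no rank.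

**Step 2: $G$ branches unboundedly.** Let $t\in G$, and suppose $\{\xi:t^\frown\xi\in G\}$ is bounded. Take $\rho$ greater than the ranks of all ranked immediate successors of $t$. Then the displayed set for this $\rho$ is exactly $\{\xi:t^\frown\xi\in G\}$, which is bounded. So $t$ has a rank $\le\rho$, a contradiction.

**Step 3: $G$ reaches length $m$.** Suppose $G$ has no element of length $\ge m$. Then every $t\in T_E$ with $|t|\ge m$ has a rank, and by the definition there is $F(t)<\kappa_{|t|}$ such that whenever $\xi>F(t)$ and $t^\frown\xi\in T_E$, the rank of $t^\frown\xi$ is strictly smaller than the rank of $t$. Let $g(n)=\sup\{F(t):t\in T_E,\ |t|=n\}$ for $n\ge m$ and $g(n)=0$ for $n<m$. By (5) and the regularity of $\kappa_n$, $g\in\prod_n\kappa_n$. By cofinality and $|E|=\mu^+$ there is $\beta\in E$ with $g<^*f_\beta$. Choose $n\ge m$ with $f_\beta(j)>g(j)$ for all $j\ge n$. For $j\ge n$ we have $f_\beta(j)>F(f_\beta\restriction j)$, so the rank of $f_\beta\restriction(j+1)$ is smaller than the rank of $f_\beta\restriction j$. This is a strictly decreasing infinite sequence of ordinals, a contradiction. $\square$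

*Second proof of Lemma 7.* Let $D\subset\mu^+$, $|D|=\mu^+$, $n_0<\omega$.

**Step 1: put a fixed function between the two.** Choose the $\alpha_t$ and $\gamma$ as in Step 1 of the first proof. For $\beta\in D$ with $\beta>\gamma$ choose $m_\beta\ge n_0$ with $f_\gamma(j)\le f_\beta(j)$ for all $j\ge m_\beta$. Since $\mu^+$ is regular and uncountable, there are $m\ge n_0$ and $E\subset D\setminus(\gamma+1)$ with $|E|=\mu^+$ and $m_\beta=m$ for all $\beta\in E$. Now the coordinate from which $f_\beta$ dominates $f_\gamma$ no longer depends on $\beta$.

**Step 2: fix $\alpha$ and $k$ before $\beta$.** Take $G\subset T_E$ from Lemma 8 and $s\in G$ with $n:=|s|\ge m$. Then $s\in T_D$; put $\alpha=\alpha_s$. As $\alpha<\gamma$, there is $k\ge n$ with $f_\alpha(j)\le f_\gamma(j)$ for all $j\ge k$.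

**Step 3: climb from $n$ to $k$.** By the property of $G$, choose $s=s_n\subset s_{n+1}\subset\dots\subset s_k$ in $G$ with $|s_j|=j$ and $s_{j+1}(j)\ge f_\alpha(j)$ for $n\le j<k$. As $s_k\in T_E$, there is $\beta\in E$ with $s_k\subset f_\beta$.

**Step 4: check.** For $j<n$, $f_\beta(j)=s(j)=f_\alpha(j)$. For $n\le j<k$, $f_\beta(j)=s_{j+1}(j)\ge f_\alpha(j)$. For $j\ge k$ (and $k\ge n\ge m$), $f_\alpha(j)\le f_\gamma(j)\le f_\beta(j)$. So $f_\alpha\le f_\beta$, they agree below $n\ge n_0$, and $\alpha<\gamma<\beta$. $\square$

## 8. Under GCH the density is at most $s(X)^+$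

For Proposition 2 we recall the Hajnal–Juhász theorem (see Juhász, *Cardinal Functions in Topology*): $|X|\le2^{s(X)\psi(X)}$ for every infinite $T_1$ space $X$. Here $\psi(X)$, the pseudocharacter, is the least infinite cardinal $\nu$ such that every point is the intersection of at most $\nu$ open sets. In a first countable $T_1$ space $\psi(X)=\omega$: intersect a countable neighborhood base.

*Proof of Proposition 2.* Let $X$ be infinite, first countable and Hausdorff.

**Step 1: $s(X)\ge\omega$.** If all points of $X$ are isolated, $X$ itself is discrete. Otherwise let $p$ be a non-isolated point and $V_{-1}=X$. Every neighborhood of $p$ contains other points, so we can choose recursively $x_i\in V_{i-1}\setminus\{p\}$ and disjoint open sets $U_i\ni x_i$ and $V_i\ni p$ inside $V_{i-1}$. The sets $U_i$ are pairwise disjoint, so $\{x_i:i<\omega\}$ is an infinite discrete subspace.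

**Step 2: apply the theorem.** By Step 1, $s(X)\psi(X)=s(X)$. Under GCH,
$$d(X)\le|X|\le2^{s(X)}=s(X)^+.\qquad\square$$

Thus $d(X)=s(X)^+$, as in Theorem 1, is the largest gap that ZFC can guarantee.

## 9. Sequences in $\omega^\omega$ of length $\mathfrak b$

Let $\mathfrak b=\lambda^+$. Since $\mathfrak b$ is uncountable, $\lambda$ is infinite, and Section 4 applies with $\theta=\mathfrak b$ as soon as we have a sequence.

*Proof of Proposition 3.* **Step 1: the sequence.** We want strictly increasing functions $f_\alpha\in\omega^\omega$, $\alpha<\mathfrak b$, such that the sequence is $<^*$-increasing and $\le^*$-unbounded. Let $\{h_\alpha:\alpha<\mathfrak b\}$ be an unbounded family. Given $f_\beta$ for $\beta<\alpha$, the family $\{f_\beta:\beta<\alpha\}\cup\{h_\alpha\}$ has fewer than $\mathfrak b$ members, so some $h\in\omega^\omega$ is $\ge^*$ all of them. Put $f_\alpha(n)=\max_{i\le n}h(i)+n+1$. Then $f_\alpha$ is strictly increasing and $f_\alpha(n)>h(n)$ for all $n$, so $f_\beta<^*f_\alpha$ for $\beta<\alpha$, and $h_\alpha<^*f_\alpha$. A bound for all $f_\alpha$ would bound all $h_\alpha$, so the sequence is unbounded.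

Moreover, if $E\subset\mathfrak b$ has size $\mathfrak b$, then $E$ is cofinal in $\mathfrak b$, and a bound for $\{f_\alpha:\alpha\in E\}$ would bound every $f_\alpha$. So $\{f_\alpha:\alpha\in E\}$ is unbounded.

**Step 2: what is left.** By Lemmas 4 and 5, $X=\{f_\alpha:\alpha<\mathfrak b\}$ is first countable, zero-dimensional and Hausdorff, and $d(X)=\mathfrak b=|X|$. An infinite Hausdorff space has infinite spread by Step 1 in Section 8. So by Lemma 6 it suffices to prove (4). Let $D\subset\mathfrak b$, $|D|=\mathfrak b$, $n_0<\omega$.

**Step 3: witnesses and the intermediate function.** The tree $T_D$ of initial segments is countable. Choose $\alpha_t\in D$ with $t\subset f_{\alpha_t}$ for $t\in T_D$, and $\gamma<\mathfrak b$ above all the $\alpha_t$. For $\beta\in D$ with $\beta>\gamma$ choose $m_\beta\ge n_0$ with $f_\gamma(j)\le f_\beta(j)$ for all $j\ge m_\beta$. There are only countably many pairs $(m_\beta,f_\beta\restriction m_\beta)$. So there are $E\subset D\setminus(\gamma+1)$ with $|E|=\mathfrak b$, a number $m\ge n_0$ and a sequence $t$ of length $m$ such that for all $\beta\in E$ we have $f_\beta\restriction m=t$, and $f_\gamma(j)\le f_\beta(j)$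 for all $j\ge m$.

**Step 4: an infinitely branching node.** We claim that some $s\in T_E$ with $n:=|s|\ge m$ has infinitely many immediate successors in $T_E$. Otherwise every level of $T_E$ is finite, because there is one node at each level up to $m$ and finite branching from there on. Then $g(j)=\max\{f_\beta(j):\beta\in E\}$ is a natural number for each $j$, and $g$ bounds $\{f_\beta:\beta\in E\}$, contradicting Step 1.

**Step 5: one high step is enough.** Let $\alpha=\alpha_s$. As $\alpha<\gamma$, choose $k\ge n$ with $f_\alpha(j)\le f_\gamma(j)$ for all $j\ge k$. Since $s$ has infinitely many immediate successors in $T_E$, there is $\beta\in E$ with $s\subset f_\beta$ and $f_\beta(n)\ge f_\alpha(k)$. Below $n$ both functions equal $s$. For $n\le j\le k$, monotonicity gives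
$$f_\beta(j)\ge f_\beta(n)\ge f_\alpha(k)\ge f_\alpha(j).$$
For $j\ge k$ (and $k\ge n\ge m$), $f_\alpha(j)\le f_\gamma(j)\le f_\beta(j)$. So $f_\alpha\le f_\beta$, hence $f_\beta\in[f_\alpha,n]\subset[f_\alpha,n_0]$, and $\alpha<\gamma<\beta$. This proves (4), and Lemma 6 gives $s(X)\le hL(X)\le\lambda$.

If $\mathfrak b=\omega_2$, then $\lambda=\omega_1$, and $X$ satisfies $s(X)\le\omega_1<\omega_2=d(X)$. $\square$
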